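\title{Polynomial submersions with a prescribed link in a fiber}

\begin{abstract}
A weak equation of a link $L\subset\mathbb{E}^n$ is a submersion $\Phi:\mathbb{E}^n\to\mathbb{E}^{n-1}$ that vanishes on $L$. We show that for $n\ge3$ every finite link has a polynomial weak equation after an arbitrarily $C^r$-small ambient isotopy, which answers a question of Hector and Peralta-Salas. More generally, a smooth weak equation of a compact submanifold of positive dimension and codimension can be replaced by a polynomial one, up to a small isotopy and with control of the derivative along the submanifold. The method is a polynomial substitution that collapses every line carrying a critical point of an approximating polynomial map to a single harmless point. We also determine which normal framings are induced by polynomial weak equations; for links in $\mathbb{E}^3$ these are the framings with all framing numbers odd.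
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds and maps are smooth, and $\mathbb{E}^n$ is Euclidean $n$-space, identified with $\mathbb{R}^n$. Let $L$ be a $k$-dimensional properly embedded submanifold without boundary of an open $n$-manifold $M$. A \emph{weak equation} of $L$ is a submersion $\Phi:M\to\mathbb{E}^{n-k}$, that is, a map whose differential is surjective at every point of $M$, such that $L\subset\Phi^{-1}(0)$. If one exists, $L$ is \emph{weakly integrable}. The fiber $\Phi^{-1}(0)$ is a $k$-dimensional submanifold in which $L$ is open and closed, so $L$ is a union of components of the fiber; the word ``weak'' allows further components. The condition is global: $\Phi$ must be regular everywhere, not only along $L$. For $M=\mathbb{E}^n$ we call $\Phi$ \emph{polynomial} if its coordinate functions are real polynomials.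

A (finite) \emph{link} in $\mathbb{E}^n$ is a finite disjoint union of embedded circles. In the plane no nonempty link is weakly integrable: a function that vanishes on a circle has a critical point in the disk bounded by it. In dimension three the obvious equations of the unit circle, $(x_1^2+x_2^2-1,\;x_3)$, fail along the $x_3$-axis, and Corollary~\ref{cor:odd} shows that no change away from the circle repairs them. Nevertheless, by a theorem of Watanabe and Miyoshi quoted in \cite{HP}, every link in an open $3$-manifold is weakly integrable. Hector and Peralta-Salas \cite{HP} ask whether the equation can be made polynomial.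

\medskip
\noindent\textbf{Problem.} \emph{Let $n\ge3$ and let $L\subset\mathbb{E}^n$ be a finite link. Are there a link $L'$, obtained from $L$ by an ambient isotopy of $\mathbb{E}^n$, and a polynomial submersion $\Phi:\mathbb{E}^n\to\mathbb{E}^{n-1}$ with $L'\subset\Phi^{-1}(0)$?}
\medskip

Here an \emph{ambient isotopy} is a smooth family $\Psi_t$, $t\in[0,1]$, of diffeomorphisms of $\mathbb{E}^n$ with $\Psi_0=\mathrm{id}$; it is \emph{compactly supported} if all $\Psi_t$ are the identity outside one compact set.

On a ball the question is easy. A polynomial map $G$ that is $C^1$-close to a smooth weak equation on a closed ball around $L$ is a submersion on that ball, and its zero set contains a copy of $L$. Outside the ball, approximation says nothing, and $G$ may have critical points. In the smooth category one would precompose $G$ with a diffeomorphism from $\mathbb{E}^n$ onto the open ball, but a bounded polynomial map is constant. One might therefore guess that polynomials are too rigid at infinity. They are not.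

\begin{theorem}\label{thm:links}
For every $n\ge3$ and every finite link $L\subset\mathbb{E}^n$ there are a link $L'$ ambient isotopic to $L$ and a polynomial submersion $\Phi:\mathbb{E}^n\to\mathbb{E}^{n-1}$ with $L'\subset\Phi^{-1}(0)$. For any prescribed $r\ge1$ the isotopy can be taken arbitrarily $C^r$-small.
\end{theorem}

Throughout, $\|f\|_{C^s(K)}=\sum_{j\le s}\sup_K\|D^jf\|$ with operator norms, for $f$ defined near $K$; we omit $K$ when it is the whole space. An isotopy is $C^r$-small if $\sup_t\|\Psi_t-\mathrm{id}\|_{C^r}$ is small. Theorem~\ref{thm:links} follows from the quoted theorem and a general algebraization result.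

\begin{theorem}\label{thm:alg}
Let $1\le k<n$ and $q=n-k$. Let $L\subset\mathbb{E}^n$ be a compact $k$-dimensional submanifold without boundary, and let $F:\mathbb{E}^n\to\mathbb{E}^q$ be a smooth submersion with $F|_L=0$. For all $r\ge1$ and $\eta>0$ there are a polynomial submersion $\Phi:\mathbb{E}^n\to\mathbb{E}^q$ and a compactly supported ambient isotopy $\Psi_t$ with
\[
\Psi_1(L)\subset\Phi^{-1}(0),\qquad \|\Psi_1-\mathrm{id}\|_{C^r}<\eta,\qquad \sup_{p\in L}\|d\Phi_{\Psi_1(p)}-dF_p\|<\eta .
\]
\end{theorem}

Conversely, if $\Phi$ is a weak equation of $\Psi_1(L)$, then $\Phi\circ\Psi_1$ is one of $L$. Hence: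

\begin{corollary}\label{cor:iff}
A compact submanifold of $\mathbb{E}^n$ of positive dimension and codimension is weakly integrable if and only if, up to an (arbitrarily small) ambient isotopy, it has a polynomial weak equation.
\end{corollary}

The last estimate in Theorem~\ref{thm:alg} lets us decide which first-order data along $L$ occur. Let $V=\operatorname{Epi}(\mathbb{R}^n,\mathbb{R}^q)$ be the space of surjective linear maps. A \emph{normal framing} of $L$ is a smooth map $\beta:L\to V$ with $\ker\beta_p=T_pL$ for all $p$; a weak equation $F$ of $L$ induces the normal framing $dF|_L$.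

\begin{theorem}\label{thm:framings}
Let $1\le k\le n-2$ and $q=n-k$, let $L\subset\mathbb{E}^n$ be a compact $k$-dimensional submanifold without boundary, and let $\beta:L\to V$ be a normal framing. The following are equivalent.
\begin{enumerate}
\item[(i)] Up to homotopy of normal framings, $\beta=dF|_L$ for a smooth weak equation $F$ of $L$.
\item[(ii)] There are an ambient isotopy $\Psi_t$, which may be taken with $\Psi_1$ arbitrarily $C^r$-close to the identity, and a polynomial weak equation $\Phi$ of $\Psi_1(L)$ such that $p\mapsto d\Phi_{\Psi_1(p)}\circ(d\Psi_1)_p$ is homotopic to $\beta$ through normal framings.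
\item[(iii)] $\beta$ is homotopic to a constant map $L\to V$.
\end{enumerate}
\end{theorem}

Let $K$ be a component of a framed link in $\mathbb{E}^3$. The rows of $\beta_p$ span the orthogonal complement of $T_pK$; let $N_1,N_2$ be the fields obtained from them by Gram--Schmidt. The \emph{framing number} of $K$ is the linking number of $K$ with its pushoff along $N_1$, oriented parallel to $K$; it does not depend on the orientation of $K$.

\begin{corollary}\label{cor:odd}
A normal framing of a link in $\mathbb{E}^3$ with framing numbers $f_1,\dots,f_\ell$ is induced by a polynomial weak equation up to isotopy, in the sense of \emph{(ii)}, if and only if all $f_i$ are odd.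
\end{corollary}

The equations $(x_1^2+x_2^2-1,\;x_3)$ frame the unit circle with $N_1$ radial. The pushoff is a concentric circle, the framing number is $0$, and so by Theorem~\ref{thm:framings} and Corollary~\ref{cor:odd} no weak equation agrees with these equations near the circle.

Section~\ref{sec:idea} presents the main device and works it out for a circle in $\mathbb{E}^3$. Theorems~\ref{thm:alg}, \ref{thm:links} and \ref{thm:framings} are proved in Sections~\ref{sec:alg}, \ref{sec:links} and \ref{sec:framings}; Theorem~\ref{thm:framings} is not used for the other two.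

\section{Collapsing the lines that carry critical points}\label{sec:idea}

Write $\mathbb{R}^n=\mathbb{R}^m\times\mathbb{R}$ with $m=n-1$ and points $(x,w)$, and let $\pi(x,w)=x$. For $G:\mathbb{R}^n\to\mathbb{R}^q$ let $G_x$ be the $q\times m$ block of the Jacobian matrix and $G_w$ its last column. In place of a diffeomorphism onto a ball we use the polynomial map $\sigma(x,z)=(x,A(x)z)$. It maps the line $\{x\}\times\mathbb{R}$ bijectively onto itself if $A(x)\ne0$ and collapses it to the point $(x,0)$ if $A(x)=0$. So its image avoids the critical points of $G$ as soon as $A$ vanishes below them and none of them lies in the slice $w=0$.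

\begin{lemma}\label{lem:collapse}
Let $G:\mathbb{R}^m\times\mathbb{R}\to\mathbb{R}^q$ and $A:\mathbb{R}^m\to\mathbb{R}$ be polynomial, and assume:
\begin{enumerate}
\item[(a)] $G_x(x,0)$ is surjective for every $x\in\mathbb{R}^m$;
\item[(b)] $A(x)=0$ whenever $dG$ fails to be surjective at some point of $\{x\}\times\mathbb{R}$;
\item[(c)] $dA=0$ wherever $A=0$.
\end{enumerate}
Then $\Phi(x,z)=G(x,A(x)z)$ is a polynomial submersion on $\mathbb{R}^n$.
\end{lemma}

\begin{proof}
We have $d\Phi=dG\circ d\sigma$ with
\begin{equation}\label{eq:dsigma}
d\sigma_{(x,z)}=\begin{pmatrix} I&0\\ z\,dA&A\end{pmatrix}.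
\end{equation}
If $A(x)\ne0$, then $d\sigma$ is invertible, and $dG$ is surjective at $\sigma(x,z)$ by (b). If $A(x)=0$, then $\sigma(x,z)=(x,0)$ and the last row of \eqref{eq:dsigma} vanishes by (c), so $d\Phi=G_x(x,0)\,dx$, which is surjective by (a).
\end{proof}

Over $\{A\ne0\}$ the map $\sigma$ is a diffeomorphism that carries fibers of $\Phi$ to fibers of $G$. A compact part of a fiber of $G$ thus survives in $\Phi$ if $A$ has no zero below it.

\begin{example}[a circle in $\mathbb{E}^3$]\label{ex:circle}
Let $x=x_1+ix_2\in\mathbb{C}=\mathbb{R}^2$, $s=|x|^2$, $v=w-1$, and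
\[
G(x,w)=x\,(s-1+iv)=\bigl(x_1(s-1)-x_2v,\;\; x_2(s-1)+x_1v\bigr).
\]
The factor $s-1+iv$ is the obvious pair of equations of the circle $\{s=1,\ w=1\}$, and the factor $x$ adds a full twist to its framing. The columns of the Jacobian matrix are
\[
G_{x_1}=\begin{pmatrix}s-1+2x_1^2\\ 2x_1x_2+v\end{pmatrix},\qquad
G_{x_2}=\begin{pmatrix}2x_1x_2-v\\ s-1+2x_2^2\end{pmatrix},\qquad
G_w=\begin{pmatrix}-x_2\\ x_1\end{pmatrix},
\]
and with $a=3s-1$ the minors $\mu_0=\det(G_{x_1},G_{x_2})$ and $\mu_j=\det(G_{x_j},G_w)$ are
\begin{equation}\label{eq:exminors}
\mu_0=a(s-1)+v^2,\qquad \mu_1=ax_1+vx_2,\qquad \mu_2=ax_2-vx_1 .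
\end{equation}
The equations $\mu_1=\mu_2=0$ form a linear system for $(a,v)$ with determinant $-s$, so they force $x=0$ or $a=v=0$. At $x=0$ we have $\mu_0=1+v^2>0$, while $a=v=0$ gives $\mu_0=0$. The critical set of $G$ is therefore the circle $\{s=\frac13,\ w=1\}$. At $w=0$ we have $\mu_0=3(s-\frac23)^2+\frac23>0$, which is (a), and $A=(3s-1)^2$ satisfies (b) and (c). By Lemma~\ref{lem:collapse},
\[
\Phi(x,z)=x\,\bigl(|x|^2-1+i\,[(3|x|^2-1)^2z-1]\bigr)
\]
is a polynomial submersion $\mathbb{R}^3\to\mathbb{R}^2$. Its zero set is the $z$-axis together with the circle $\{|x|=1,\ z=\frac14\}$.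

The critical circle has been pushed to infinity, and this is visible in the fibers. For $c\ne0$ the fiber $G^{-1}(c)$ maps bijectively onto the curve $s((s-1)^2+v^2)=|c|^2$ in the $(s,v)$-plane, with inverse given by $x=c/(s-1+iv)$. The function $s(s-1)^2$ has a local maximum $\frac4{27}$ at $s=\frac13$, so for $|c|^2<\frac4{27}$ the curve contains an oval in $\{s>\frac13\}$, whose leftmost point $(s_c,0)$ tends to $(\frac13,0)$ as $|c|^2\to\frac4{27}$. The corresponding closed component of $\Phi^{-1}(c)$ reaches the height $z=(3s_c-1)^{-2}\to\infty$.

Hypothesis (c) cannot be dropped. With $A=3s-1$, at points with $s=\frac13$ we have $\Phi_z=0$ and $\det\Phi_x=\mu_0+z(6x_2\mu_1-6x_1\mu_2)$ with the minors taken at $a=0$, $v=-1$. This equals $1-6sz=1-2z$, which vanishes at $z=\frac12$.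
\end{example}

In general we must produce a polynomial approximation $G$ of $F$ near $L$ that satisfies (a) exactly, for all $x$, and a polynomial $A$ with (b) and (c) that is nonzero on the projection of the copy of $L$ in a fiber of $G$. The last requirement is the main difficulty. We shall arrange that $G$ has no critical point in a whole cylinder $B\times\mathbb{R}$ containing $L$, so that the projection of the critical set misses $B$. But a polynomial that vanishes on the projection may be forced to vanish elsewhere: the curve $w^2=x$ projects to the half-line $x\ge0$, and a polynomial that vanishes there also vanishes at the points $x<0$, which lie below nonreal solutions $w$. General position applied to the zero set of $A$ does not help. As a heuristic, not used below, the critical set has expected dimension $q-1$, while $\pi(L)$ has dimension $k$, and $(q-1)+k=m$, so isolated intersections in $\mathbb{R}^m$ are to be expected. The way out is to describe the zeros of $A$ exactly. They will be the points $x$ over which the Jacobian matrix drops rank for some \emph{complex} $w$. In $B$ such a $w$ is nonreal, and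 there the rank condition imposes twice as many real equations at the price of one more real unknown. The resulting set is thin enough to be avoided.

\section{Standard facts}\label{sec:facts}

Manifolds are second countable. We shall use the following.

\begin{enumerate}
\item[(F1)] \emph{Weierstrass approximation.} If $f$ is smooth near a compact set $K\subset\mathbb{R}^d$, then for all $s\ge0$ and $\epsilon>0$ there is a polynomial $P$ with $\|P-f\|_{C^s(K)}<\epsilon$.
\item[(F2)] \emph{Parametric transversality.} Let $f:X\times\Lambda\to Y$ be a submersion, with $\Lambda$ open in a Euclidean space, and let $Z\subset Y$ be a submanifold. For almost every $\lambda\in\Lambda$ the set $\{\xi\in X: f(\xi,\lambda)\in Z\}$ is a submanifold of dimension $\dim X-\operatorname{codim}Z$, empty if this number is negative.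
\item[(F3)] \emph{Sard's theorem, easy case.} The image of a smooth map from a manifold of dimension less than $q$ to $\mathbb{R}^q$ has measure zero.
\item[(F4)] \emph{Small flows.} For all $r\ge1$ and $\eta'>0$ there is $\delta'>0$ such that the flow $\varphi_t$ of any time-dependent vector field $X_t$ on $\mathbb{R}^n$, $t\in[0,1]$, with support in a compact set and $\sup_t\|X_t\|_{C^r}<\delta'$, satisfies $\sup_t\|\varphi_t-\mathrm{id}\|_{C^r}<\eta'$.
\item[(F5)] \emph{Isotopy extension.} If $h_s:C\to\mathbb{R}^n$, $s\in[0,1]$, is a smooth family of embeddings of a compact manifold without boundary, there is an ambient isotopy $\Psi_s$ with $h_s=\Psi_s\circ h_0$.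
\item[(F6)] \emph{Rank strata.} The complex $q\times n$ matrices of rank $i$ form a submanifold of real codimension $2(q-i)(n-i)$. Indeed, where the upper left $i\times i$ block $M_{11}$ is invertible, rank $i$ means $M_{22}=M_{21}M_{11}^{-1}M_{12}$.
\item[(F7)] Let $q\le m$ and $T:\mathbb{R}^m\to\mathbb{R}^q$, $T(x)=(x_1,\dots,x_q)$. If $\kappa>0$ and $\Delta$ is a real $q\times m$ matrix with $\|\Delta\|<\kappa$, then $\kappa T+\Delta$ is surjective: its first $q$ columns form $\kappa I+\Delta'$ with $\|\Delta'\|<\kappa$.
\end{enumerate}

\section{Proof of the algebraization theorem}\label{sec:alg}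

Let $L$, $F$, $r$, $\eta$ be as in Theorem~\ref{thm:alg}. Since $k\ge1$ we have $q\le m=n-1$, so $T$ is defined. Put $B=\{|x|\le1\}\subset\mathbb{R}^m$.

We may assume
\begin{equation}\label{eq:box}
L\subset\{|x|<1,\ -4<w<-2\}.
\end{equation}
Indeed, by compactness there is a homothety $h(p)=bp+p_0$, $b>0$, such that $h(L)$ lies in this set. If $\Phi^*,\Psi_t^*$ solve the problem for $h(L)$ and $F\circ h^{-1}$, then $\Phi=\Phi^*\circ h$ is a polynomial submersion, $\Psi_t=h^{-1}\circ\Psi^*_t\circ h$ satisfies $\|D^j(\Psi_t-\mathrm{id})\|=b^{\,j-1}\|D^j(\Psi_t^*-\mathrm{id})\|$ at corresponding points, and the last norm in the theorem is multiplied by $b$. The set in \eqref{eq:box} is placed away from $w=0$ so that this slice is free to be normalized.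

\subsection{Standard ends}

A polynomial cannot approximate $F$ on the noncompact cylinder $B\times\mathbb{R}$. We first replace $F$ by a submersion whose $x$-derivative is the same positive multiple of $T$ at both ends of the cylinder. A term $w^{2N}Tx$ can then take over at infinity without creating critical points, and the slice $w=0$, which lies in the upper end, provides hypothesis (a). See Figure~\ref{fig:cylinder}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.8,yscale=0.9]
\fill[gray!20] (-8,-1) rectangle (-5,1);
\fill[gray!20] (-1,-1) rectangle (5,1);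
\draw (-8,1)--(5,1);
\draw (-8,-1)--(5,-1);
\node at (-6.5,0) {$a_-+\varepsilon Tx$};
\node at (2.5,0) {$a_++\varepsilon Tx$};
\draw[thick] (-3,0) ellipse (0.7 and 0.6);
\node at (-3,0) {$L$};
\draw[thick] (0,-1.6)--(0,2.3);
\draw[dashed] (-8,1.7)--(5,1.7);
\fill (3.5,1.7) circle (0.07) node[above] {critical point of $G$};
\fill (0,1.7) circle (0.09) node[above left] {$(x,0)$};
\draw[->] (-8.2,-1.6)--(5.4,-1.6) node[right] {$w$};
\foreach \t in {-5,-4,-2,-1,0} \draw (\t,-1.53)--(\t,-1.67) node[below] {$\t$};
\end{tikzpicture}
\caption{The cylinder $B\times\mathbb{R}$, with the $w$-axis drawn horizontally. The submersion $F_1$ equals $F$ near $L$ and is affine in $x$ on the shaded ends. The polynomial map $G$ has critical points only outside the cylinder; each line parallel to the $w$-axis through one of them (dashed) is collapsed to its point $(x,0)$, where $G_x=\varepsilon T$.}\label{fig:cylinder}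
\end{figure}

\begin{lemma}\label{lem:ends}
There are $\varepsilon\in(0,1)$, $a_\pm\in\mathbb{R}^q$ and a submersion $F_1:\mathbb{R}^n\to\mathbb{R}^q$ with $F_1=F$ for $-4\le w\le-2$ and, for $|x|\le2$,
\[
F_1=a_++\varepsilon Tx\quad(w\ge-1),\qquad F_1=a_-+\varepsilon Tx\quad(w\le-5).
\]
\end{lemma}

\begin{proof}
In this proof we use the coordinate $y=w+3$. Let $p_\pm$ be the points $x=0$, $y=\pm2$, and $a_\pm=F(p_\pm)$. We straighten $F$ near $p_\pm$ and then stretch small neighborhoods of these points over the ends.

\emph{Straightening.} By the local normal form of submersions there are diffeomorphisms $\theta_\pm$ from an open ball $D$ about $0$ onto neighborhoods of $p_\pm$ with $\theta_\pm(0)=p_\pm$ and $F(\theta_\pm(x,y))=a_\pm+Tx$. The reflection $(x,y)\mapsto(x,-y)$ does not change $Tx$, so we may assume that $\theta_\pm$ preserves orientation. Fix a sign and put $g=\theta_\pm-p_\pm$. The embeddings $u\mapsto g(tu)/t=\int_0^1dg_{\varsigma tu}(u)\,d\varsigma$ of $D$, for $t\in(0,1]$, extend smoothly to $t=0$ by $dg_0$, and $dg_0$ is joined to the identity by a path in the connected group $GL_n^+(\mathbb{R})$.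 Concatenating, with a time change that makes both paths stationary at the junction, we obtain a smooth family $g_t$, $t\in[0,1]$, of embeddings of $D$ fixing $0$, from the inclusion to $g$. The vector field $X_t(g_t(u))=\partial_tg_t(u)$ is defined on the open set $\{(g_t(u),t)\}\subset\mathbb{R}^n\times[0,1]$, which contains $D'\times[0,1]$ for a closed ball $D'$ about $0$ of radius less than $\frac12$. Multiply $X_t$ by a cutoff function supported in $D'$ and equal to $1$ on a smaller ball $D''$. For small $u$ the curve $t\mapsto g_t(u)$ stays in $D''$, so it is an integral curve of the cut-off field, and the time-one flow agrees with $g$ near $0$. Doing this at both points gives a diffeomorphism $\psi$ of $\mathbb{R}^n$, supported in the balls of radius $\frac12$ about $p_\pm$, with $\psi(p_\pm+u)=\theta_\pm(u)$ for small $u$. Then $F'=F\circ\psi$ equals $F$ for $|y|\le1$, and $F'(x,y)=a_\pm+Tx$ within distance $3\varepsilon$ of $p_\pm$, for some $\varepsilon\in(0,1)$.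

\emph{Stretching.} Let $e(x,y)=(\phi(y)x,\tau(y))$, where $\phi>0$ equals $1$ for $|y|\le1$ and $\varepsilon$ for $|y|\ge2$, and $\tau(y)=\int_0^y\omega$ for an even function $\omega>0$ with $\omega=1$ on $[-2,2]$ and $\int_2^\infty\omega<\varepsilon$. Since $\det de=\phi^m\omega>0$, the map $F_1=F'\circ e$ is a submersion, and $F_1=F$ for $|y|\le1$ because $e$ is the identity there. For $\pm y\ge2$ and $|x|\le2$ the point $e(x,y)=(\varepsilon x,\tau(y))$ has distance at most $\sqrt{4\varepsilon^2+\varepsilon^2}<3\varepsilon$ from $p_\pm$, so $F_1(x,y)=a_\pm+\varepsilon Tx$.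
\end{proof}

Fix a compact neighborhood $W$ of $L$ in the open set \eqref{eq:box}. Near $W$ we have $F_1=F$.

\subsection{Stability of the zero set}

\begin{lemma}\label{lem:stable}
For every $\eta'>0$ there is $\delta>0$ with the following property. If $H$ is a smooth $\mathbb{R}^q$-valued map near $W$ with $\|H-F_1\|_{C^{r+1}(W)}<\delta$, there is an ambient isotopy $\varphi_t$ supported in $W$ with $\sup_t\|\varphi_t-\mathrm{id}\|_{C^r}<\eta'$, $\varphi_1(L)\subset W$, and $H=0$ on $\varphi_1(L)$.
\end{lemma}

\begin{proof}
Let $\chi$ be a cutoff function with compact support in the interior of $W$ and $\chi=1$ on an open neighborhood $W'$ of $L$, and let $H_t=F_1+t(H-F_1)$. For $\delta\le\delta_0$, with $\delta_0\le1$ small enough, the matrices $dH_t$ on $W$ lie in a fixed compact set of surjective matrices and have $C^r(W)$ norm at most $\|F_1\|_{C^{r+1}(W)}+1$. The right inverse $M^\top(MM^\top)^{-1}$ is a smooth function of the surjective matrix $M$, so the chain and product rules show that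
\[
X_t=-\chi\; dH_t^\top(dH_t\,dH_t^\top)^{-1}(H-F_1),
\]
extended by $0$, satisfies $\|X_t\|_{C^r}\le C\delta$ with $C$ independent of $H$ and $t$. For small $\delta$ its flow $\varphi_t$ is $C^r$-small by (F4) and moves points by less than the distance from $L$ to the complement of $W'$, so $\varphi_t(L)\subset W'\subset W$. For $p\in L$ we have $\chi=1$ along the trajectory, hence $\frac{d}{dt}H_t(\varphi_t(p))=(H-F_1)+dH_t(X_t)=0$ and $H(\varphi_1(p))=F_1(p)=0$.
\end{proof}

We now fix the tolerances. Choose $\eta'\in(0,\min(1,\eta/3))$ such that $\|dF_p-dF_{p'}\|<\eta/3$ for $p,p'\in W$ with $|p-p'|<\eta'$. Let $\delta\le\eta'$ be as in Lemma~\ref{lem:stable}, and so small that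
\begin{equation}\label{eq:delta}
\|H-F_1\|_{C^1(B\times[-6,6])}<\delta\ \Longrightarrow\ dH\text{ is surjective on }B\times[-6,6],
\end{equation}
which is possible by compactness.

\subsection{A polynomial submersion on the cylinder}

To make (a) hold exactly we approximate not $F_1$ but the quotient
\[
E=\frac{F_1-a_+-\varepsilon Tx}{w}\qquad\text{on }\{|x|<2\}\times\mathbb{R},
\]
which is smooth because the numerator vanishes for $w\ge-1$, and multiply back by $w$. We also build in finitely many parameters for the general position argument of Section~\ref{sub:generic}. For a polynomial map $P:\mathbb{R}^n\to\mathbb{R}^q$, a parameter $\lambda=(\alpha,\alpha',\gamma,\gamma')$ consisting of real $q\times m$ matrices $\alpha,\alpha'$ and vectors $\gamma,\gamma'\in\mathbb{R}^q$, and an integer $N\ge1$, put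
\begin{align*}
P_\lambda&=P+\alpha x+\gamma+w(\alpha'x+\gamma'),\\
G_\lambda&=a_++\varepsilon Tx+wP_\lambda+(w/8)^{2N}\,Tx .
\end{align*}
Whatever the choices,
\begin{equation}\label{eq:slice}
(G_\lambda)_x(x,0)=\varepsilon T\qquad\text{for all }x\in\mathbb{R}^m,
\end{equation}
and on $\{|x|<2\}\times\mathbb{R}$
\begin{equation}\label{eq:GF}
G_\lambda=F_1+w(P_\lambda-E)+(w/8)^{2N}\,Tx .
\end{equation}
By (F1) choose $P$, and then $\lambda_0\in(0,1)$, such that
\begin{equation}\label{eq:approx}
\|w(P_\lambda-E)\|_{C^{r+1}(B\times[-16,16])}<\tfrac14\min(\delta,\varepsilon)\qquad\text{for all }|\lambda|\le\lambda_0 .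
\end{equation}
The last term of $G_\lambda$ is negligible for $|w|\le6$, dominant for $|w|\ge16$, and a nonnegative multiple of $Tx$ in between, where it only reinforces $\varepsilon Tx$.

\begin{lemma}\label{lem:cylinder}
If $N$ is large, then for all $|\lambda|\le\lambda_0$:
\begin{enumerate}
\item[(1)] $\|G_\lambda-F_1\|_{C^{r+1}(W)}<\delta/2$;
\item[(2)] $dG_\lambda$ is surjective at every point of $B\times\mathbb{R}$;
\item[(3)] $2N>1+\deg_wP_\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $d=1+\max(\deg_wP,1)$, so that $1+\deg_wP_\lambda\le d$; then (3) holds for $2N>d$. For (1) and (2) we distinguish three ranges.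

\emph{$|w|\le6$.} The $j$th derivative of $(w/8)^{2N}$ is bounded here by $(2N)^j\,8^{-j}(3/4)^{2N-j}$, which tends to $0$ as $N\to\infty$ for each $j\le r+1$. By \eqref{eq:GF} and \eqref{eq:approx}, $\|G_\lambda-F_1\|_{C^{r+1}(B\times[-6,6])}<\delta/2$ for large $N$. This gives (1), and (2) in this range by \eqref{eq:delta}.

\emph{$6\le|w|\le16$.} Here $(F_1)_x=\varepsilon T$ by Lemma~\ref{lem:ends}, for both signs of $w$. So \eqref{eq:GF} gives $(G_\lambda)_x=(\varepsilon+(w/8)^{2N})T+\Delta$, where $\Delta$ is the $x$-block of the derivative of $w(P_\lambda-E)$ and $\|\Delta\|<\varepsilon$ by \eqref{eq:approx}. Apply (F7).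

\emph{$|w|\ge16$.} Here $(G_\lambda)_x=(\varepsilon+(w/8)^{2N})T+w(P_\lambda)_x$, and $\|w(P_\lambda)_x\|\le C(|w|/8)^d$ with $C$ independent of $x\in B$, $|\lambda|\le\lambda_0$ and $N$. Since $|w|/8\ge2$, we have $(w/8)^{2N}\ge2^{2N-d}(|w|/8)^d>C(|w|/8)^d$ for large $N$. Apply (F7).
\end{proof}

Fix such an $N$.

\subsection{Eliminating $w$}

For a polynomial map $G:\mathbb{R}^m\times\mathbb{R}\to\mathbb{R}^q$ let $J(x,w)=[G_x,G_w]$ be its Jacobian matrix. Its entries are real polynomials, so we may evaluate it at real $x$ and complex $w$. For real $w$ the ranks over $\mathbb{R}$ and over $\mathbb{C}$ agree.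

\begin{lemma}\label{lem:elim}
Let $q<n$, and let $\mu_0$ be the determinant of the first $q$ columns of $J$. Suppose that $\mu_0$, as a polynomial in $w$ over $\mathbb{R}[x]$, has degree $D\ge1$ and that its leading coefficient is a nonzero constant. Then there is a real polynomial $A\ge0$ on $\mathbb{R}^m$ with $dA=0$ wherever $A=0$ and
\begin{equation}\label{eq:A}
A(x)=0\iff \operatorname{rank}_{\mathbb{C}}J(x,w)<q\ \text{ for some }w\in\mathbb{C}.
\end{equation}
\end{lemma}

\begin{proof}
Let $\mu_1,\dots,\mu_l$ be the remaining $q\times q$ minors of $J$; we have $l\ge1$ since $q<n$. For $x\in\mathbb{R}^m$ let $w_1,\dots,w_D\in\mathbb{C}$ be the roots of $\mu_0(x,\cdot)$ with multiplicity, and put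
\[
R(x,\xi)=\prod_{i=1}^{D}\ \sum_{j=1}^{l}\xi_j\,\mu_j(x,w_i),
\]
with indeterminates $\xi_1,\dots,\xi_l$. Each coefficient of $R$ with respect to $\xi$ is a symmetric polynomial in $w_1,\dots,w_D$ with coefficients in $\mathbb{R}[x]$, hence a polynomial over $\mathbb{R}[x]$ in the elementary symmetric functions of the $w_i$. These are, up to sign, the coefficients of $\mu_0$ divided by the constant leading coefficient. So the coefficients of $R$ are real polynomials $f_1(x),\dots,f_M(x)$. Let $A=\sum f_i^2$. Then $A(x)=0$ if and only if $R(x,\cdot)=0$ in $\mathbb{C}[\xi]$. As $\mathbb{C}[\xi]$ has no zero divisors, this holds if and only if one linear factor vanishes, that is, $\mu_1,\dots,\mu_l$ all vanish at $(x,w_i)$ for some root $w_i$ of $\mu_0(x,\cdot)$. This says that all $q\times q$ minors vanish at some $(x,w)$, which proves \eqref{eq:A}. Finally $dA=2\sum f_i\,df_i$ vanishes where all $f_i$ do.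
\end{proof}

The constant leading coefficient keeps the roots from escaping to infinity. Without such a condition a projection need not even be closed: the hyperbola $xw=1$ projects to $\{x\ne0\}$. The lemma applies to every $G_\lambda$ with $|\lambda|\le\lambda_0$. The first $q$ columns of its Jacobian matrix $J_\lambda$ form $(w/8)^{2N}I$ plus a matrix whose entries have degree less than $2N$ in $w$, by Lemma~\ref{lem:cylinder}(3), so $\mu_0$ has degree $2Nq$ and leading coefficient $8^{-2Nq}$.

\begin{example}\label{ex:elim}
In Example~\ref{ex:circle} the roots of $\mu_0$ are $v=\pm\sqrt{-a(s-1)}$, and \eqref{eq:exminors} gives $\xi_1\mu_1+\xi_2\mu_2=aX+vY$ with $X=\xi_1x_1+\xi_2x_2$ and $Y=\xi_1x_2-\xi_2x_1$. Hence $R=a^2X^2+a(s-1)Y^2$. This vanishes identically if $a=0$ or $x=0$, and only then, since $\xi=(x_1,x_2)$ gives $R=a^2s^2$. The zero $x=0$ lies below no critical point of $G$; it comes from the nonreal roots $w=1\pm i$ of $\mu_0=1+v^2$.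
\end{example}

\subsection{The nonreal rank locus is thin}\label{sub:generic}

Let
\[
\widetilde S_\lambda=\{(x,w)\in\mathbb{R}^m\times(\mathbb{C}\setminus\mathbb{R}):\operatorname{rank}_{\mathbb{C}}J_\lambda(x,w)<q\},
\]
and let $S_\lambda\subset\mathbb{R}^m$ be its projection. We want a fiber of $G_\lambda$ near the zero fiber that avoids $S_\lambda\times\mathbb{R}$.

\begin{lemma}\label{lem:generic}
For almost every $\lambda$ with $|\lambda|<\lambda_0$ the set $G_\lambda(S_\lambda\times\mathbb{R})\subset\mathbb{R}^q$ has measure zero.
\end{lemma}

\begin{proof}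
The part of $G_\lambda$ that depends on $\lambda$ is $w(\alpha x+\gamma)+w^2(\alpha'x+\gamma')$. So for fixed $(x,w)$ the map $\lambda\mapsto J_\lambda(x,w)$ is affine, with $\mathbb{R}$-linear part
\[
\lambda\longmapsto\bigl[\,w(\alpha+w\alpha'),\ \ \alpha x+2w\alpha'x+(\gamma+2w\gamma')\,\bigr].
\]
For $w\notin\mathbb{R}$ this is onto the complex $q\times n$ matrices. Indeed $w\ne0$ and $\{1,w\}$ is an $\mathbb{R}$-basis of $\mathbb{C}$, so real $\alpha,\alpha'$ can be chosen to give any complex $q\times m$ block; then $\{1,2w\}$ is a basis as well, so real $\gamma,\gamma'$ give any last column. Hence $(x,w,\lambda)\mapsto J_\lambda(x,w)$ is a submersion on $\mathbb{R}^m\times(\mathbb{C}\setminus\mathbb{R})\times\{|\lambda|<\lambda_0\}$. By (F6) the strata of rank $i<q$ have real codimension at least $2(n-q+1)=2k+2$. By (F2), for almost every $\lambda$ the set $\widetilde S_\lambda$ is a finite union of submanifolds of dimension at most $(m+2)-(2k+2)=n-1-2k$.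

For such $\lambda$, the set $G_\lambda(S_\lambda\times\mathbb{R})$ is the image of $\widetilde S_\lambda\times\mathbb{R}$ under the smooth map $((x,w),w')\mapsto G_\lambda(x,w')$. The pieces of $\widetilde S_\lambda\times\mathbb{R}$ have dimension at most $n-2k$, and $n-2k<n-k=q$ because $k\ge1$. Apply (F3).
\end{proof}

For $n=3$, $k=1$ the bound $n-1-2k$ is $0$, in accordance with the isolated point of Example~\ref{ex:elim}.

Fix $\lambda$ as in Lemma~\ref{lem:generic}, write $G=G_\lambda$ and $S=S_\lambda$, let $A$ be the polynomial of Lemma~\ref{lem:elim}, and choose $c\in\mathbb{R}^q\setminus G(S\times\mathbb{R})$ with $|c|<\delta/4$. Then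
\begin{equation}\label{eq:positive}
x\in B,\quad w\in\mathbb{R},\quad G(x,w)=c\quad\Longrightarrow\quad A(x)>0 .
\end{equation}
For if $x\in B$ and $A(x)=0$, the number $w$ provided by \eqref{eq:A} is nonreal by Lemma~\ref{lem:cylinder}(2). Then $x\in S$, and $G$ does not take the value $c$ on $\{x\}\times\mathbb{R}$.

\subsection{Conclusion}

By Lemma~\ref{lem:cylinder}(1), $\|G-c-F_1\|_{C^{r+1}(W)}<\frac34\delta$. Lemma~\ref{lem:stable} with $H=G-c$ gives an isotopy $\varphi_t$ such that $G=c$ on $L_1=\varphi_1(L)\subset W$. Since $\pi(W)\subset B$, \eqref{eq:positive} shows that $A>0$ on the compact set $\pi(L_1)$.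

Substituting $w=A(x)z$ would now give a polynomial weak equation of a copy of $L_1$, but the copy is rescaled by $1/A$ in the last coordinate and may be far from $L_1$. We therefore multiply $A$ by a square that makes it nearly $1$ below $L_1$. Let $K_0$ be a compact neighborhood of $\pi(L_1)$ in $\{A>0\}$, let $g=A^{-1/2}$ on $\{A>0\}$, and let $Q$ be a polynomial that is $C^r$-close to $g$ on $K_0$, by (F1). Put
\[
\widetilde A=AQ^2,\qquad \Phi(x,z)=G\bigl(x,\widetilde A(x)z\bigr)-c .
\]
Since $\widetilde A-1=A(Q-g)(Q+g)$ near $K_0$, the norm $\|\widetilde A-1\|_{C^r(K_0)}$ is as small as we like for suitable $Q$; we require at least $\frac23<\widetilde A<\frac43$ on $K_0$.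

\emph{$\Phi$ is a submersion.} We check the hypotheses of Lemma~\ref{lem:collapse} for $G-c$ and $\widetilde A$. Hypothesis (a) is \eqref{eq:slice}. Hypothesis (b) holds for $A$ by \eqref{eq:A}, hence for its multiple $\widetilde A$. For (c), $d\widetilde A=Q^2\,dA+2AQ\,dQ$ vanishes where $A=0$, by Lemma~\ref{lem:elim}, and where $Q=0$.

\emph{The isotopy.} The map $\Phi$ vanishes on $L_2=\{(x,w/\widetilde A(x)):(x,w)\in L_1\}$. Over the interior of $K_0$ the maps $(x,w)\mapsto(x,w\widetilde A(x)^{-t})$ form the flow of $-w\log\widetilde A(x)\,\partial_w$ and carry $L_1$ to $L_2$ at time $1$. On $L_1$ we have $|w|<4$, so $|w|\widetilde A^{-t}<6$ for $t\in[0,1]$, and the trajectories starting on $L_1$ stay in $\pi(L_1)\times[-6,6]$. Let $\rho:\mathbb{R}^n\to[0,1]$, chosen independently of $Q$, have compact support in $\operatorname{int}K_0\times\mathbb{R}$ and equal $1$ near $\pi(L_1)\times[-6,6]$. The flow $\varphi'_t$ of $-\rho\,w\log\widetilde A\,\partial_w$ then satisfies $\varphi'_1(L_1)=L_2$. The $C^r$ norm of this field is at most a constant times $\|\log\widetilde A\|_{C^r(K_0)}$, so by (F4) the isotopy $\varphi_t'$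 is as $C^r$-small as we like for suitable $Q$. Let $\Psi_t=\varphi'_t\circ\varphi_t$. It is compactly supported, and $\Psi_1(L)=L_2\subset\Phi^{-1}(0)$. In
\[
\Psi_t-\mathrm{id}=(\varphi'_t-\mathrm{id})\circ\varphi_t+(\varphi_t-\mathrm{id})
\]
the second term has $C^r$ norm less than $\eta'<\eta/3$. The derivatives of $\varphi_t$ of orders $1,\dots,r$ have norm at most $2$, so by the chain rule the first term has $C^r$ norm at most $C\|\varphi'_t-\mathrm{id}\|_{C^r}$ with $C$ depending only on $r$. For suitable $Q$ we get $\|\Psi_t-\mathrm{id}\|_{C^r}<\eta$, for $t=1$ and in fact uniformly in $t\in[0,1]$.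

\emph{The derivative.} Let $p\in L$, $\Psi_1(p)=(x,z)$ and $p'=\varphi_1(p)$. Then $p'=\sigma(x,z)$ for $\sigma(x,z)=(x,\widetilde A(x)z)$, and $d\Phi_{\Psi_1(p)}=dG_{p'}\circ d\sigma_{(x,z)}$. Therefore
\[
\|d\Phi_{\Psi_1(p)}-dF_p\|\le\|dG_{p'}\|\,\|d\sigma_{(x,z)}-I\|+\|dG_{p'}-dF_{p'}\|+\|dF_{p'}-dF_p\| .
\]
The second term is less than $\delta/2<\eta/6$ by Lemma~\ref{lem:cylinder}(1), as $p'\in W$. The third is less than $\eta/3$ by the choice of $\eta'$, as $|p'-p|<\eta'$. In the first, $\|dG\|$ is bounded on $W$, and \eqref{eq:dsigma} with $|z|\le6$ gives $\|d\sigma-I\|\le6\|\widetilde A-1\|_{C^1(K_0)}$; since $r\ge1$, the term is less than $\eta/3$ for suitable $Q$. This proves Theorem~\ref{thm:alg}. \hfill$\square$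

\begin{remark}
The hypothesis $k\ge1$ enters twice: it gives $q\le m$, so that a slice $w=\mathrm{const}$ can carry a submersion to $\mathbb{R}^q$, and it gives the strict inequality in Lemma~\ref{lem:generic}. Compactness of $L$ is used to arrange \eqref{eq:box} and in Lemma~\ref{lem:stable}. That $F$ is a submersion away from $L$ is used in Lemma~\ref{lem:ends}, where $F_1$ takes its values from $F$, and through it in \eqref{eq:delta}.
\end{remark}

\section{Links}\label{sec:links}

By Theorem~\ref{thm:alg} with $k=1$, whose proof gives a $C^r$-small isotopy, Theorem~\ref{thm:links} follows once every link in $\mathbb{E}^n$, $n\ge3$, is known to have a smooth weak equation. For $n=3$ this is the theorem of Watanabe and Miyoshi quoted in \cite{HP}. For $n\ge4$ we reduce to it by unknotting.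

\begin{lemma}\label{lem:unknot}
Let $C$ be a compact $1$-manifold without boundary and $n\ge4$. Any two embeddings $g_0,g_1:C\to\mathbb{R}^n$ are joined by a smooth family of embeddings.
\end{lemma}

\begin{proof}
Let $\iota:C\to\mathbb{R}^M$ be an embedding and $\xi$ a nowhere vanishing vector field on $C$. For a linear map $a:\mathbb{R}^M\to\mathbb{R}^n$ and $s\in[0,1]$ put
\[
h_{a,s}=(1-s)g_0+sg_1+s(1-s)\,a\circ\iota .
\]
For $u\ne0$ the evaluation $a\mapsto a(u)$ is onto $\mathbb{R}^n$. Taking $u=\iota(p)-\iota(p')$, we see that $(p,p',s,a)\mapsto h_{a,s}(p)-h_{a,s}(p')$ is a submersion for $p\ne p'$ and $s\in(0,1)$; by (F2) its zero set in $(p,p',s)$ is empty for almost every $a$, since $3-n<0$. Taking $u=d\iota(\xi_p)$, we see that $(p,s,a)\mapsto dh_{a,s}(\xi_p)$ is a submersion for $s\in(0,1)$; its zero set in $(p,s)$ is empty for almost every $a$, since $2-n<0$. For $a$ outside both null sets every $h_{a,s}$ is an injective immersion of a compact manifold, hence an embedding.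
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:links}]
It remains to find a smooth weak equation of a link $L\subset\mathbb{E}^n$ with $n\ge4$. Let $L_0\subset\mathbb{E}^3$ be any link with as many components as $L$, and $F_0:\mathbb{E}^3\to\mathbb{E}^2$ a weak equation of $L_0$. Then $F_0\times\mathrm{id}_{\mathbb{E}^{n-3}}:\mathbb{E}^n\to\mathbb{E}^{n-1}$ is a weak equation of $L_0\times\{0\}$. By Lemma~\ref{lem:unknot} and (F5) there is a diffeomorphism $h$ of $\mathbb{E}^n$ with $h(L)=L_0\times\{0\}$, and $(F_0\times\mathrm{id})\circ h$ is a weak equation of $L$.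
\end{proof}

\section{Framings}\label{sec:framings}

Gram--Schmidt applied to the rows deforms $V$ onto the space of orthonormal $q$-frames in $\mathbb{R}^n$, on which $SO(n)$ acts transitively for $q<n$; so $V$ is path connected. The obstruction (iii) is the evident one: the differential of a weak equation is a map $\mathbb{E}^n\to V$ on a contractible space. That there is no other obstruction comes from the relative form of the Phillips--Gromov h-principle for submersions \cite{Ph,Gr,EM}, which we use as follows.

\medskip
\noindent\textbf{(H)} \emph{Let a compact $n$-manifold $X$ be obtained from a compact codimension-zero submanifold $Y$ by attaching handles of index less than $n$. Let $f_0$ be a submersion to $\mathbb{R}^q$ defined near $Y$, and suppose that $df_0|_Y$ extends over $X$ to a fiberwise epimorphism $TX\to\mathbb{R}^q$. Then $f_0|_Y$ extends to a submersion $X\to\mathbb{R}^q$.}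
\medskip

\begin{proof}[Proof of Theorem~\ref{thm:framings}]
(i)$\Rightarrow$(iii). The maps $p\mapsto dF_{(1-t)p}$ form a homotopy in $V$ from $dF|_L$ to a constant.

(i)$\Rightarrow$(ii). Apply Theorem~\ref{thm:alg} to $F$ with small $\eta$, and let $\beta'_p=d\Phi_{\Psi_1(p)}\circ(d\Psi_1)_p$. This is the differential of the weak equation $\Phi\circ\Psi_1$ of $L$, so $\beta'_p$, like $dF_p$, vanishes on $T_pL$. Moreover
\[
\|\beta'_p-dF_p\|\le\|d\Phi_{\Psi_1(p)}-dF_p\|\,\|d\Psi_1\|+\|dF_p\|\,\|d\Psi_1-I\|\le\eta(1+\eta)+\eta\sup_L\|dF\| .
\]
For small $\eta$ all maps on the segment from $dF_p$ to $\beta'_p$ are therefore surjective. They vanish on $T_pL$ and have $k$-dimensional kernel, so they form a homotopy of normal framings.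

(ii)$\Rightarrow$(i). Take $F=\Phi\circ\Psi_1$; no smallness of $\Psi_1$ is needed.

(iii)$\Rightarrow$(i). Let $L\ne\emptyset$, let $\nu_p=(T_pL)^\perp$, and let $Y=\{p+u:p\in L,\ u\in\nu_p,\ |u|\le\epsilon\}$ be a closed tubular neighborhood, with $\epsilon$ so small that radius $2\epsilon$ still gives a tubular neighborhood. Let $X$ be a closed ball containing $Y$ in its interior. Put $f_0(p+u)=\beta_p(u)$ for $|u|<2\epsilon$. On each normal disk $f_0$ is the restriction of the isomorphism $\beta_p|_{\nu_p}$ onto $\mathbb{R}^q$, so $f_0$ is a submersion near $Y$. It vanishes on $L$, and at $p\in L$ its differential is $0$ on $T_pL$ and $\beta_p$ on $\nu_p$, so $df_0|_L=\beta$.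

We check the hypotheses of (H). Since $k+1<n$, a generic path in $X$ between two points off $L$ misses $L$, so $X\setminus L$ is connected. It retracts radially onto $X\setminus\operatorname{int}Y$, which is thus a connected cobordism from $\partial Y$ to the nonempty boundary $\partial X$. A connected cobordism built on a nonempty boundary part has a handle decomposition without $0$-handles, since these cancel against $1$-handles. Apply this starting from $\partial X$ and turn the decomposition upside down, which exchanges the indices $i$ and $n-i$; this builds $X$ from $Y$ without $n$-handles. Next, $Y$ deformation retracts onto $L$ and $df_0|_L=\beta$, so $df_0:Y\to V$ is homotopic to a constant by (iii). The constant extends over $X$, and so does $df_0|_Y$ by the homotopy extension property of $(X,Y)$. By (H), $f_0|_Y$ extends to a submersion $f$ on $X$. Composing $f$ with a radial diffeomorphism $\mathbb{E}^n\to\operatorname{int}X$ that is the identity near $L$ gives a weak equation $F$ of $L$ with $dF|_L=\beta$.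
\end{proof}

\begin{remark}
The hypothesis $k\le n-2$ is used only for the connectedness of $X\setminus L$, and it is needed. Let $L\subset\mathbb{E}^3$ be a torus of revolution with $\beta$ given by the unit normal. A horizontal unit vector has two preimages under the Gauss map, one with positive and one with negative curvature, so the degree is $0$ and (iii) holds by Hopf's degree theorem. But (i) fails: a function vanishing on $L$ has a critical point inside the solid torus.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:odd}]
As $V$ is path connected, $\beta$ is homotopic to a constant if and only if its restriction to each component $K$ is. By Gram--Schmidt and completion, $V\simeq SO(3)$, and $\beta|_K$ becomes the loop of matrices with columns $(N_1,N_2,N_1\times N_2)$, where $N_1\times N_2$ is a unit tangent field of $K$. Free homotopy classes of loops in $SO(3)$ are the elements of $\pi_1(SO(3))=\mathbb{Z}/2$. Let $[\beta]\in\mathbb{Z}/2$ be the class, $f$ the framing number, and $e=[\beta]+f\bmod2$. We show that $e=1$ always; then $[\beta]=0$ if and only if $f$ is odd, and Theorem~\ref{thm:framings}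 concludes.

\emph{$e$ does not depend on the framing of $K$.} Replacing $N_2$ by $-N_2$ leaves $f$ unchanged and multiplies the loop on the right by the constant $\operatorname{diag}(1,-1,-1)\in SO(3)$, which preserves its free homotopy class. So we may compare framings with the same $N_1\times N_2$. These differ by right multiplication with a loop in $SO(2)\subset SO(3)$, of some degree $j$. The class of a pointwise product of loops in $SO(3)$ is the sum of the classes, and $\pi_1(SO(2))\to\pi_1(SO(3))$ is onto, so $[\beta]$ changes by $j\bmod2$. The homology class of the pushoff in $\mathbb{E}^3\setminus K$ changes by $j$ meridians, each of linking number $\pm1$ with $K$, so $f$ changes by $\pm j$.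

\emph{$e$ is invariant under isotopy.} Extend the framing continuously along the isotopy. The loop moves by a homotopy, and the knot and its pushoff stay disjoint, so $f$ is constant.

\emph{$e$ is invariant under a crossing change.} Let $K$ be parametrized by $(\gamma(u),h(u))\in\mathbb{R}^2\times\mathbb{R}$, where $\gamma$ is an immersion with only transverse double points. Take $N_1$ horizontal and normal to $\gamma'$, and $N_2=\mathbf{t}\times N_1$ with $\mathbf{t}$ the unit tangent. Near each crossing of the diagram, $K$ and its pushoff cross twice, both times with the sign of that crossing, and they cross nowhere else. The linking number is half the sum of these signs, so $f$ is the sum of the signs of the crossings of $K$, and it changes by $\pm2$ when one crossing is changed. The crossing change replaces $h$ by another height function $h^*$ and keeps $\gamma$. Along $h_t=(1-t)h+th^*$ the vector $(\gamma',h_t')$ is nonzero and orthogonal to $N_1$, so the loop in $SO(3)$ is defined for all $t$ and $[\beta]$ is unchanged.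

\emph{The unknot.} Every knot becomes the round circle after isotopies and crossing changes. For the unit circle with $N_1=(\cos u,\sin u,0)$ and $N_2=(0,0,1)$ we have $f=0$, and the loop is the rotation by the angle $u$ about the vertical axis times a constant matrix. This is the image of a generator of $\pi_1(SO(2))$, so $[\beta]=1$ and $e=1$.
\end{proof}

\begin{remark}
In Example~\ref{ex:circle}, write $\Phi=x\,(s-1+ib)$ with $b=(3s-1)^2z-1$. Along the circle $x=e^{iu}$, $z=\frac14$, we have $d\Phi=e^{iu}(ds+i\,db)$ and $db=3\,ds+4\,dz$. The framing $(ds,db)$ has radial $N_1$ and framing number $0$, and the factor $e^{iu}$ adds one full twist, so the framing number is $\pm1$. In general, twisting changes each framing number by any integer, so every link in $\mathbb{E}^3$ has a framing with all $f_i$ odd. The implication (iii)$\Rightarrow$(i) then yields a smooth weak equation, which recovers the quoted theorem for links in $\mathbb{E}^3$.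
\end{remark}

\begin{thebibliography}{9}

\bibitem{EM} Eliashberg and Mishachev, \emph{Introduction to the h-principle}.

\bibitem{Gr} M. Gromov, \emph{Partial Differential Relations}.

\bibitem{HP} Gilbert Hector and Daniel Peralta-Salas, \emph{Integrable embeddings and foliations}, arXiv:1012.4312 (2010).

\bibitem{Ph} A. Phillips, \emph{Submersions of open manifolds}, Topology 6 (1967).

\end{thebibliography}
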